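# A space that is Rothberger for closed covers but not Menger for $G_\delta$ covers

Throughout, "space" as the subject of a covering property means a metrizable, separable, zero-dimensional space. Natural numbers start at $0$. For a set $Q$, $Q^{<\omega}$ is the set of finite sequences from $Q$, $|\sigma|$ is the length of $\sigma$, and $\sigma\subset x$ means that $x$ extends $\sigma$.

## 1. Fibers and thin products inside $(2^\omega)^\omega$

Let $K=(2^\omega)^\omega$, a copy of the Cantor set whose points are sequences $x=(x(0),x(1),\dots)$ of points of $2^\omega$. Fix pairwise disjoint countable dense sets $E_k\subseteq 2^\omega$, $k\in\omega$. For instance, let $F$ be the group of finitely supported elements of $2^\omega$ (with coordinatewise addition mod $2$) and let the $E_k$ be distinct cosets of $F$. Put $Q=\bigcup_k E_k$, a countable set, and define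
$$\varphi:2^\omega\to\omega,\qquad \varphi(z)=k\ \text{ if } z\in E_k,\qquad \varphi(z)=0\ \text{ if } z\notin Q .$$
The set $\{\varphi\le k\}=2^\omega\setminus\bigcup_{i>k}E_i$ has countable complement, so it is $G_\delta$.

Two kinds of subsets of $K$ matter.

**Definition (fibers).** For $\sigma\in Q^{<\omega}$ let $K_\sigma=\{x\in K:\sigma\subset x\}$, a closed subset of $K$ homeomorphic to $K$. Let $\mathfrak B$ be the set of pairs $b=(\sigma,O)$ with $\sigma\in Q^{<\omega}$ and $O$ a nonempty basic clopen subset of $K_\sigma$, that is,
$$O=\{x\in K_\sigma: x(j)\in O_j\text{ for }|\sigma|\le j<l\}$$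
with $O_j\subseteq 2^\omega$ nonempty basic clopen. Write $b=(\sigma_b,O_b)$. Since $Q$ is countable, $\mathfrak B$ is countable.

**Definition (thin products).** For $g\in\omega^\omega$ let $Y_g=\prod_j E_{g(j)}$, with the product of the *discrete* topologies on the sets $E_{g(j)}$. It is a Polish space homeomorphic to $\omega^\omega$, with basic open sets $\{y\in Y_g:\tau\subset y\}$ for $\tau\in\prod_{j<l}E_{g(j)}$, and its topology refines the one inherited from $K$.

As a subset of $K$, the set $Y_g$ is meager, because it lies in $\{x: x(0)\in Q\}$. A point $y\in Y_g$ satisfies $\varphi(y(j))=g(j)$ for all $j$, and every initial segment of $y$ lies in $Q^{<\omega}$. So $y$ lies in infinitely many of the fibers, namely $K_{y\restriction l}$ for all $l$.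

**Definition (dense systems).** A *dense system* is a family $\vec D=(D^m_\sigma)_{m\in\omega,\,\sigma\in Q^{<\omega}}$ with each $D^m_\sigma$ a dense open subset of $K_\sigma$. Put
$$T(\vec D)=\{x\in K:\ \forall m\ \exists\sigma\in Q^{<\omega}\ \ x\in D^m_\sigma\}.$$

The fiber $\sigma$ may depend on $m$, and this makes $T(\vec D)$ generous. Here is an example. List $Q=\{q_0,q_1,\dots\}$ without repetition and let $D^m_\sigma=\{x\in K_\sigma:x(|\sigma|)\notin\{q_0,\dots,q_m\}\}$. If we insisted on $\sigma=\emptyset$ for all $m$, we would get $\{x:x(0)\notin Q\}$, which is disjoint from every $Y_g$. But a point $y\in Y_g$ lies in $T(\vec D)$ if and only if for each $m$ some value $y(j)$ is outside $\{q_0,\dots,q_m\}$, that is, if and only if $y$ takes infinitely many values. This is a comeager condition in $Y_g$, and the next lemma says that this is no accident.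

**Lemma 1.** Let $\vec D$ be a dense system. (i) $T(\vec D)\cap K_\sigma$ is comeager in $K_\sigma$ for every $\sigma\in Q^{<\omega}$. (ii) $T(\vec D)\cap Y_g$ is comeager in $Y_g$ for every $g\in\omega^\omega$.

*Proof.* (i) $T(\vec D)\cap K_\sigma\supseteq\bigcap_m D^m_\sigma$, a countable intersection of dense open subsets of $K_\sigma$.

(ii) Fix $m$. We show that $Y_g\cap\bigcup_\sigma D^m_\sigma$ is open and dense in $Y_g$; intersecting over $m$ then gives the claim.

It is open: $Y_g\cap K_\sigma$ is open in $Y_g$, because it only prescribes finitely many coordinates and the factors are discrete. The set $D^m_\sigma$ is open in $K_\sigma$, and the topology of $Y_g$ refines that of $K$. So $Y_g\cap D^m_\sigma$ is open in $Y_g$.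

It is dense: let $\tau\in\prod_{j<l}E_{g(j)}$ be given. Then $\tau\in Q^{<\omega}$, so $D^m_\tau$ is a nonempty open subset of $K_\tau$ and contains a set $\{x\in K_\tau:x(j)\in O_j,\ l\le j<l'\}$ with $O_j\subseteq 2^\omega$ nonempty and open. Let $y(j)=\tau(j)$ for $j<l$. For $l\le j<l'$ pick $y(j)\in O_j\cap E_{g(j)}$, which is possible because $E_{g(j)}$ is dense. For $j\ge l'$ let $y(j)\in E_{g(j)}$ be arbitrary. Then $y\in Y_g\cap D^m_\tau$ and $\tau\subset y$. $\square$

What is this for? We shall build a space $X\subseteq K$ from two kinds of points: *thick* points, which make $X$ nonmeager in every piece $O_b$ of every fiber, and *thin* points, one in each of many products $Y_g$. The thin points will destroy a covering property for $G_\delta$ covers, because $\varphi$ grows along them as fast as we like. Dense systems will turn out to be exactly what a category argument extracts from a sequence of closed covers, and Lemma 1(ii) says that the thin points can be chosen inside $T(\vec D)$.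

## 2. The Menger and Rothberger properties for closed and for Borel covers

Let $\mathcal A,\mathcal B'$ be families of covers of a space $X$.

**Definition.** $U_{fin}(\mathcal A,\mathcal B')$ says: for every sequence $(\mathcal U_n:n\in\omega)$ of elements of $\mathcal A$ there are finite $\mathcal F_n\subseteq\mathcal U_n$ with $\{\bigcup\mathcal F_n:n\in\omega\}\in\mathcal B'$. And $S_1(\mathcal A,\mathcal B')$ says: for every such sequence there are $U_n\in\mathcal U_n$ with $\{U_n:n\in\omega\}\in\mathcal B'$.

Let $\mathcal C$ and $\mathcal B$ be the families of countable covers of $X$ by closed sets and by Borel sets. We call $X$ *Menger with respect to countable closed (Borel) covers* if it satisfies $U_{fin}(\mathcal C,\mathcal C)$ (respectively $U_{fin}(\mathcal B,\mathcal B)$), and *Rothberger with respect to countable closed (Borel) covers* if it satisfies $S_1(\mathcal C,\mathcal C)$ (respectively $S_1(\mathcal B,\mathcal B)$). For other classes of sets, such as $G_\delta$, the wording is the same. Taking one-element $\mathcal F_n$ shows that Rothberger implies Menger for each class, and since closed sets are Borel, each Borel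 version implies the closed version.

The questions, from Bonanzinga, Giacopello, Spadaro and Zdomskyy, "On some recent selective properties involving networks", arXiv:2407.18713 (2024), ask for the converse.

1. Must every $X$ that is Menger with respect to countable closed covers be Menger with respect to countable Borel covers?
2. Must every $X$ that is Rothberger with respect to countable closed covers be Rothberger with respect to countable Borel covers?

There is a reason to hope for "yes". A cover is a *$\gamma$-cover* if each point lies in all but finitely many members; $X$ is *Hurewicz* for countable closed (Borel) covers if finite $\mathcal F_n$ can always be chosen so that $\{\bigcup\mathcal F_n\}$ is a countable closed (Borel) $\gamma$-cover. It is known, cited as [BRR, Theorem 5.2], that Hurewicz for countable closed covers implies Hurewicz for countable Borel covers. It is also known that for each of questions 1 and 2 the affirmative answer is consistent with ZFC.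

Let $\mathcal M$ be the ideal of meager subsets of $2^\omega$, let $\mathrm{cov}(\mathcal M)$ be the least number of meager sets covering $2^\omega$, and let $\mathrm{cof}(\mathcal M)$ be the least size of a family of meager sets such that every meager set is contained in a member of it.

**Theorem 1.** Assume $\mathrm{cov}(\mathcal M)=\mathrm{cof}(\mathcal M)$ (e.g. CH, or $\mathrm{cov}(\mathcal M)=\mathfrak c$). There is a zero-dimensional separable metrizable space $X$ such that

1. $X$ satisfies $S_1(\mathcal C,\mathcal C)$, hence also $U_{fin}(\mathcal C,\mathcal C)$;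
2. there are countable increasing covers $\mathcal W_j$ $(j\in\omega)$ of $X$ by $G_\delta$ sets such that no finite $\mathcal F_j\subseteq\mathcal W_j$ make $\{\bigcup\mathcal F_j:j\in\omega\}$ a cover of $X$. Hence $X$ fails $U_{fin}(\mathcal B,\mathcal B)$ and therefore fails $S_1(\mathcal B,\mathcal B)$.

Since CH is consistent with ZFC, it is consistent that both implications fail, for the same $X$. Together with the known consistency of the affirmative answers, **both questions are independent of ZFC**.

The second result goes up the Borel hierarchy. Recall that $\mathbf\Pi^0_1$ means closed, that $\mathbf\Sigma^0_\beta$ sets are the complements of $\mathbf\Pi^0_\beta$ sets, and that for $\beta>1$ a set is $\mathbf\Sigma^0_\beta$ if it is a countable union of sets from $\bigcup_{1\le\gamma<\beta}\mathbf\Pi^0_\gamma$. So $\mathbf\Pi^0_2$ is $G_\delta$. In metrizable spaces, $\mathbf\Pi^0_\gamma\subseteq\mathbf\Pi^0_\beta$ for $\gamma\le\beta$. The $\mathbf\Pi^0_\beta$ subsets of a subspace are the traces of $\mathbf\Pi^0_\beta$ subsets of the whole space.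

**Theorem 2.** Assume $\mathrm{cov}(\mathcal M)=\mathfrak c$. For every $1\le\alpha<\omega_1$ there is a zero-dimensional separable metrizable $X$ that is Rothberger with respect to countable $\mathbf\Pi^0_\alpha$ covers (equivalently, countable $\mathbf\Sigma^0_{\alpha+1}$ covers), but is not Menger with respect to countable (increasing) $\mathbf\Pi^0_{\alpha+1}$ covers.

The equivalence in parentheses is immediate. Every $\mathbf\Sigma^0_{\alpha+1}$ set is a countable union of $\mathbf\Pi^0_\alpha$ sets, so a countable $\mathbf\Sigma^0_{\alpha+1}$ cover is refined by a countable $\mathbf\Pi^0_\alpha$ cover. Select from the refinements and replace each selected set by a member of the original cover that contains it. The other direction holds because $\mathbf\Pi^0_\alpha\subseteq\mathbf\Sigma^0_{\alpha+1}$.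

For $\alpha=1$ this remark says that Rothberger for closed covers is the same as Rothberger for $F_\sigma$ covers; the same argument works for Menger. So the level $G_\delta$ in Theorem 1(2) is optimal: the space $X$ there is Rothberger with respect to countable $F_\sigma$ covers. In contrast with the Hurewicz property, the Menger and Rothberger properties can already be lost at the first level beyond closed (equivalently $F_\sigma$) covers.

## 3. Category facts and small cardinals

We use the following textbook facts about a Polish space $Y$.

* (F1) A nonempty open subset of $Y$ is nonmeager (Baire). If $M$ is meager in $Y$ and $V\subseteq Y$ is open, then $M\cap V$ is meager in $V$. Every meager set is contained in a meager $F_\sigma$ set.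
* (F2) Borel sets have the Baire property. So a Borel set that is nonmeager in an open $U$ is comeager in some nonempty open $V\subseteq U$.
* (F3) The preimage of a meager set under a projection from a product is meager, because projections are open and continuous.
* (F4) $\omega_1\le\mathrm{cov}(\mathcal M)\le\mathfrak d\le\mathrm{cof}(\mathcal M)\le\mathfrak c$, where $\mathfrak d$ is the least size of a family $\mathcal G\subseteq\omega^\omega$ such that every $f\in\omega^\omega$ is bounded by some $g\in\mathcal G$ at all but finitely many places. Closing $\mathcal G$ under finite modifications does not increase its size, and then every $f$ satisfies $f\le g$ *everywhere* for some $g\in\mathcal G$.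
* (F5) A nonempty Polish space $Y$ is not covered by fewer than $\mathrm{cov}(\mathcal M)$ of its meager sets.

*Proof of (F5).* An isolated point lies in no meager set, so let $Y$ be perfect. Then $Y$ has a dense $G_\delta$ subset $G$ homeomorphic to $\omega^\omega$: remove the boundaries of the members of a countable base and a countable dense set. (All the removed sets are meager, so $G$ is dense; it is zero-dimensional and Polish; and no open piece $U\cap G\neq\emptyset$, $U$ open in $Y$, lies in a compact subset of $G$, for then $U\subseteq\overline{U\cap G}\subseteq G$, although $U$ contains a removed point. By the Alexandrov–Urysohn theorem $G\cong\omega^\omega$.) A nowhere dense subset of $Y$ has nowhere dense trace on the dense subspace $G$. So a cover of $Y$ by fewer than $\mathrm{cov}(\mathcal M)$ meager sets gives such a cover of $\omega^\omega$. Now $2^\omega$ also has a dense $G_\delta$ subset $G'\cong\omega^\omega$ with meager complement, and meager subsets of the dense subspace $G'$ are meager in $2^\omega$. So $2^\omega$ would be covered by fewer than $\mathrm{cov}(\mathcal M)$ meager sets plus one more, hence by fewer than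 $\mathrm{cov}(\mathcal M)$, as $\mathrm{cov}(\mathcal M)$ is infinite. This is a contradiction. $\square$

**Lemma 2.** Let $|Y|<\mathrm{cov}(\mathcal M)$ and let $C^n_k$ $(n,k\in\omega)$ be sets with $Y\subseteq\bigcup_kC^n_k$ for every $n$. Then there is $f\in\omega^\omega$ with $Y\subseteq\bigcup_nC^n_{f(n)}$.

*Proof.* For $y\in Y$ let $A_y=\{f\in\omega^\omega:\forall n\ y\notin C^n_{f(n)}\}$. This set is closed. It is nowhere dense: given a finite sequence $s$ of length $n$, choose $k$ with $y\in C^n_k$; no extension of $s^\frown k$ lies in $A_y$. By (F5) for $\omega^\omega$, there is $f\notin\bigcup_{y\in Y}A_y$. $\square$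

## 4. Small spaces, Cantor sets, Luzin sets

**Small spaces.** A countable space $X=\{x_0,x_1,\dots\}$ is Rothberger for all covers: choose a member of $\mathcal U_n$ containing $x_n$. By Lemma 2, every space of size less than $\mathrm{cov}(\mathcal M)$ is Rothberger for countable covers of any kind. So counterexamples have size at least $\mathrm{cov}(\mathcal M)$.

**Cantor sets.** The Cantor set is not even Menger for countable closed covers. Represent it as $(\omega+1)^\omega$, where $\omega+1$ is a convergent sequence with its limit, and let $\mathcal U_n=\{\{x:x(n)=k\}:k\in\omega+1\}$. These are closed covers. Given finite $\mathcal F_n\subseteq\mathcal U_n$, choose $x(n)$ different from the finitely many values used in $\mathcal F_n$; then $x$ is not covered. It follows that a space $X$ that is Menger for countable closed covers contains no Cantor set $P$. Indeed, $X\setminus P$ is a countable union of closed sets; add these to closed covers of $P$, select for $X$, and keep only the selected sets that belong to the covers of $P$. In particular, a counterexample cannot be an uncountable Borel subset of a Polish space, since such a set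 contains a Cantor set. We need a transfinite construction.

**Luzin sets.** The first such construction to try is a Luzin set. Assume CH. By the usual recursion there is $X\subseteq2^\omega$ such that $X\cap O$ is nonmeager for each nonempty clopen $O$, and $X\cap M$ is countable for each meager $M$ (enumerate the meager $F_\sigma$ sets as $M_\xi$, $\xi<\omega_1$, and at stage $\xi$ choose one point of $O\setminus\bigcup_{\eta\le\xi}M_\eta$ for each nonempty clopen $O$). Let $\{X\cap C^n_k:k\in\omega\}$ be closed covers, and let $(O_n)$ enumerate the nonempty clopen sets. For each $n$, some $C^{2n}_k\cap O_n$ is nonmeager. Call this $k=h(2n)$. Then $\bigcup_nC^{2n}_{h(2n)}$ contains a dense open set, so it misses only countably many points of $X$, and these are covered by choices at odd indices. So $X$ is Rothberger for countable closed covers.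

The trouble is that the argument proves too much. Replace the $C^n_k$ by Borel sets. The set $R=\bigcup_nC^{2n}_{h(2n)}$ is Borel and nonmeager in every nonempty clopen set. If it were not comeager, then by (F2) its complement would be comeager in some clopen $O$, and $R$ would be meager in $O$. So $R$ is comeager, and a Luzin set of this kind is Rothberger for countable *Borel* covers. Genericity in one fixed topology cannot tell closed sets from Borel sets.

**Thick points in $K$ alone.** So we must add nongeneric points. Within $K$, the functions $x\mapsto\varphi(x(j))$ have $G_\delta$ sublevel sets. If $X$ contains, for each $f\in\omega^\omega$, a point $x$ with $\varphi(x(j))>f(j)$ for all $j$, then $X$ is not Menger for $G_\delta$ covers; Section 6 carries this out. Such points lie in products $Y_g$. The naive plan is to take a Luzin-type set in $K$ and add one point $x_\xi\in Y_{g_\xi}$ for each $\xi$. Here is the point where it stops. Fix $q\in Q$, partition $2^\omega\setminus\{q\}$ into clopen sets $P_0,P_1,\dots$, and let every $\mathcal U_n$ consist of the traces of the closed sets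
$$\{x\in K:x(0)=q\},\qquad \{x\in K:x(0)\in P_i\}\quad(i\in\omega).$$
The first of these is nowhere dense in $K$, so a choice by category in $K$ never picks it. Thus the points with $x(0)=q$ are never covered at even indices, and nothing prevents there being as many thin points with $x_\xi(0)=q$ as there are stages; Lemma 2 cannot deal with those.

The remedy is visible in this example. In the fiber $K_{\langle q\rangle}$ the set $\{x:x(0)=q\}$ is everything. If $X$ is nonmeager in each piece of each fiber $K_\sigma$, $\sigma\in Q^{<\omega}$, then the choice by category can be run in all fibers at once, and the outcome is a dense system.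

## 5. The space for Theorem 1

Let $\kappa=\mathrm{cov}(\mathcal M)=\mathrm{cof}(\mathcal M)$. By (F4) $\kappa$ is uncountable, and if $\mathrm{cov}(\mathcal M)=\mathfrak c$ then the hypothesis of Theorem 1 holds with $\kappa=\mathfrak c$.

**Step 1: bookkeeping families of size $\kappa$.** We need to meet all relevant requirements in $\kappa$ stages, so we fix three cofinal families.

* Functions $\{g_\xi:\xi<\kappa\}\subseteq\omega^\omega$ such that every $f\in\omega^\omega$ satisfies $f\le g_\xi$ everywhere for some $\xi$. This is possible because $\mathfrak d\le\kappa$, by (F4).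
* For each $\sigma\in Q^{<\omega}$, a family $\{M^\sigma_\xi:\xi<\kappa\}$ of meager subsets of $K_\sigma$ such that every meager subset of $K_\sigma$ is contained in one of them. This is possible because $K_\sigma\cong2^\omega$ and $\mathrm{cof}(\mathcal M)=\kappa$.
* Dense systems $\vec D_\xi=(D^m_{\xi,\sigma})_{m,\sigma}$, $\xi<\kappa$, such that for every dense system $\vec D$ there is $\xi$ with $D^m_{\xi,\sigma}\subseteq D^m_\sigma$ for all $m,\sigma$.

The third family needs an argument. If $\kappa=\mathfrak c$ (in particular under CH), take all dense systems: there are only $\mathfrak c$ open subsets of each $K_\sigma$, and a dense system is a countable family of them. In general, use Fremlin's theorem that the ideal of nowhere dense subsets of $2^\omega$ has cofinality $\mathrm{cof}(\mathcal M)$ (D. H. Fremlin, *The partially ordered sets of measure theory and Tukey's ordering*, Note Mat. 11 (1991); see also Balcar–Hernández–Hrušák, Fund. Math. 183 (2004)). For each pair $(m,\sigma)$ take a copy $K_{m,\sigma}$ of $K_\sigma$. The one-point compactification $\hat K$ of the topological sum of all $K_{m,\sigma}$ is compact, metrizable,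 zero-dimensional and without isolated points, so it is homeomorphic to $2^\omega$. Let $\{N_\xi:\xi<\kappa\}$ be cofinal among the nowhere dense subsets of $\hat K$; replacing each $N_\xi$ by its closure, we may assume that it is closed. The trace of $N_\xi$ on the clopen set $K_{m,\sigma}$ is closed and nowhere dense there, so we may let $D^m_{\xi,\sigma}$ be the complement of this trace in $K_\sigma$, and $\vec D_\xi$ is a dense system. Conversely, let $\vec D$ be any dense system. The union of the sets $K_\sigma\setminus D^m_\sigma$, placed in the summands $K_{m,\sigma}$, is nowhere dense in $\hat K$, since it is nowhere dense in each summand and the union of the summands is open and dense. So it is contained in some $N_\xi$, and then $D^m_{\xi,\sigma}\subseteq D^m_\sigma$ for all $m,\sigma$.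

**Step 2: the recursion.** Here the points are chosen. Write $T_\xi=T(\vec D_\xi)$. For $\xi<\kappa$ choose
$$x_\xi\in Y_{g_\xi}\cap\bigcap_{\eta<\xi}T_\eta,\qquad x_{\xi,b}\in\bigl(O_b\setminus M^{\sigma_b}_\xi\bigr)\cap\bigcap_{\eta<\xi}T_\eta\quad(b\in\mathfrak B).$$
Such points exist. By Lemma 1(ii), each $T_\eta$ is comeager in the Polish space $Y_{g_\xi}$, and there are $|\xi|<\mathrm{cov}(\mathcal M)$ of them, so (F5) gives $x_\xi$. By Lemma 1(i), each $T_\eta$ is comeager in $K_{\sigma_b}$, hence in its nonempty open subset $O_b$; we avoid $|\xi|+1<\kappa$ or finitely many meager subsets of $O_b$, and (F5) gives $x_{\xi,b}$. Let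
$$X=\{x_\xi:\xi<\kappa\}\cup\{x_{\xi,b}:\xi<\kappa,\ b\in\mathfrak B\}\subseteq K .$$
As a subspace of $K$, it is separable, metrizable and zero-dimensional.

**Step 3: two properties of $X$.** These are all that the covering argument needs.

(A) *For each $b\in\mathfrak B$, $X\cap O_b$ is nonmeager in $K_{\sigma_b}$.* Otherwise $X\cap O_b\subseteq M^{\sigma_b}_\xi$ for some $\xi$, but $x_{\xi,b}\in X\cap O_b\setminus M^{\sigma_b}_\xi$.

(B) *For each $\xi<\kappa$, $|X\setminus T_\xi|<\kappa$.* All points chosen at stages $>\xi$ lie in $T_\xi$. At most $|\xi+1|\cdot\aleph_0<\kappa$ points were chosen at stages $\le\xi$, since $\kappa$ is uncountable.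

## 6. Closed covers and $G_\delta$ covers of $X$

**Step 4: $X$ satisfies $S_1(\mathcal C,\mathcal C)$.** The aim is to choose sets at even indices so as to cover all but fewer than $\mathrm{cov}(\mathcal M)$ points, and then to use Lemma 2 at odd indices.

Let $\mathcal U_n=\{X\cap C^n_k:k\in\omega\}$ be countable closed covers of $X$, with $C^n_k$ closed in $K$ and repetitions allowed. Let $(b_n)_{n\in\omega}$ enumerate $\mathfrak B$ with each element occurring infinitely often.

*Even indices.* By (A), $X\cap O_{b_n}$ is nonmeager in $K_{\sigma_{b_n}}$, and it is covered by the sets $C^{2n}_k$, $k\in\omega$. So there is $k=:h(2n)$ such that the closed set $C^{2n}_{h(2n)}\cap O_{b_n}$ is nonmeager in $K_{\sigma_{b_n}}$. A closed nonmeager set has nonempty interior, so this one has nonempty interior in $K_{\sigma_{b_n}}$. For all $m$ and $\sigma$ put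
$$D^m_\sigma=\bigcup_{n\ge m}\mathrm{int}_{K_\sigma}\bigl(C^{2n}_{h(2n)}\cap K_\sigma\bigr).$$
This is open in $K_\sigma$. It is dense: for each $(\sigma,O)\in\mathfrak B$ there is $n\ge m$ with $(\sigma,O)=b_n$, and then the interior of $C^{2n}_{h(2n)}\cap O$ in $K_\sigma$ is a nonempty subset of $D^m_\sigma\cap O$. So $\vec D$ is a dense system.

Take $\xi$ with $D^m_{\xi,\sigma}\subseteq D^m_\sigma$ for all $m,\sigma$. Let $x\in T_\xi$. For every $m$ there is $\sigma$ with $x\in D^m_{\xi,\sigma}\subseteq D^m_\sigma$, so $x\in C^{2n}_{h(2n)}$ for some $n\ge m$. In particular the sets $X\cap C^{2n}_{h(2n)}$, $n\in\omega$, cover $X\cap T_\xi$.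

*Odd indices.* Let $Y=X\setminus T_\xi$. By (B), $|Y|<\kappa=\mathrm{cov}(\mathcal M)$. Lemma 2, applied to the sets $C^{2n+1}_k$, gives $f$ with $Y\subseteq\bigcup_nC^{2n+1}_{f(n)}$. Put $h(2n+1)=f(n)$.

Thus $\{X\cap C^n_{h(n)}:n\in\omega\}$ is a countable closed cover of $X$. This proves $S_1(\mathcal C,\mathcal C)$, and $U_{fin}(\mathcal C,\mathcal C)$ follows by taking singletons.

**Step 5: $X$ fails $U_{fin}(\mathcal B,\mathcal B)$.** Here the thin points do their work. Let
$$W_{j,k}=\{x\in X:\varphi(x(j))\le k\},\qquad \mathcal W_j=\{W_{j,k}:k\in\omega\}.$$
Each $W_{j,k}$ is $G_\delta$ in $X$, being the preimage of the $G_\delta$ set $\{\varphi\le k\}$ under a coordinate map. For each $j$ the sets $W_{j,k}$ increase with $k$ and cover $X$. Let finite $\mathcal F_j\subseteq\mathcal W_j$ be given, and choose $f(j)$ with $\bigcup\mathcal F_j\subseteq W_{j,f(j)}$. Choose $\xi$ with $g_\xi\ge f+1$ everywhere. Since $x_\xi\in Y_{g_\xi}$,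
$$\varphi(x_\xi(j))=g_\xi(j)>f(j)\qquad\text{for all }j,$$
so $x_\xi\notin\bigcup_j\bigcup\mathcal F_j$. Hence $X$ fails $U_{fin}(\mathcal B,\mathcal B)$. Since $S_1(\mathcal B,\mathcal B)$ implies $U_{fin}(\mathcal B,\mathcal B)$, it also fails $S_1(\mathcal B,\mathcal B)$. This proves Theorem 1. $\blacksquare$

## 7. What passes from a fiber to a thin product

To climb the Borel hierarchy we look at the one place where closedness entered. Let $C$ be closed and comeager in a nonempty basic clopen piece $O$ of $K_\sigma$, where $\sigma\in\prod_{j<|\sigma|}E_{g(j)}$. Then $C$ is dense in $O$, so $C\supseteq O$, and therefore $C$ contains $O\cap Y_g$, which is a nonempty open subset of $Y_g$. So *being comeager in a piece of a fiber* implies *being comeager in a piece of $Y_g$*, for closed sets. For $G_\delta$ sets this implication fails: $\{x\in K:x(0)\notin Q\}$ is $G_\delta$ and comeager in $K$, but it is disjoint from every $Y_g$.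

For Theorem 2 we therefore want new "thick" and "thin" Polish spaces, mapped into a common compact space, such that comeagerness of $\mathbf\Pi^0_\alpha$ sets passes from pieces of the thick space to pieces of the thin ones, while some $\mathbf\Pi^0_{\alpha+1}$ condition still tells the thin spaces apart. Sections 8 and 9 build these; Section 10 repeats the pattern of Sections 5 and 6.

## 8. Types and the relations $\le_\beta$

**Definition.** Let $Z$ be a zero-dimensional compact metrizable space. A *type* over $Z$ is a nonempty Polish space $E$ with a continuous map $\pi=\pi_E:E\to Z$. For $C\subseteq Z$ and $U\subseteq E$ nonempty open, we say that $C$ is comeager (meager, nonmeager) *in $U$* if $\pi^{-1}(C)\cap U$ is so in $U$.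

For types $E,E'$ over $Z$, with maps $\pi,\pi'$, nonempty open $U\subseteq E$, $U'\subseteq E'$, and $1\le\beta<\omega_1$, define:

* $U\le_1U'$ if $\pi'[U']\subseteq\overline{\pi[U]}$;
* for $\beta>1$: $U\le_\beta U'$ if for all $1\le\gamma<\beta$ and all nonempty open $V'\subseteq U'$ there is a nonempty open $V\subseteq U$ with $V'\le_\gamma V$.

Note that the sides are exchanged when passing from $\beta$ to $\gamma$. The relation is made so that comeagerness of $\mathbf\Pi^0_\beta$ sets passes from $U$ to $U'$; this is Lemma 4.

**Example.** Let $Z=2^\omega$, $B=2^\omega$ with the identity map, and let $A\subseteq2^\omega$ be countable and dense, with the discrete topology and the inclusion map. Clearly $B\le_1A$. Also $A\le_2B$: given a nonempty open $V'\subseteq B$, pick $q\in V'\cap A$ and let $V=\{q\}$, which is open in $A$; then $\pi_A[V]\subseteq V'$, so $V'\le_1V$. But $B\not\le_2A$: for $V'=\{q\}\subseteq A$ we would need a nonempty open $V\subseteq2^\omega$ with $V\subseteq\{q\}$.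

**Lemma 3.** All sets below are nonempty and open in types over $Z$.

(a) If $U\le_\beta U'$, $U\subseteq U_1$ and $U'_1\subseteq U'$, then $U_1\le_\beta U'_1$. Hence in the definition for $\beta>1$ it suffices to consider $V'$ from a base.

(b) If $U\le_\beta U'$ and $1\le\gamma\le\beta$, then $U\le_\gamma U'$.

(c) $U\le_\beta U$.

(d) Let $E'$ be a countable topological sum of types, and let $U'\subseteq E'$ be the union of its nonempty traces $U'_m$ on the summands. Then $U\le_\beta U'$ if and only if $U\le_\beta U'_m$ for all these $m$. Relations between open subsets of a summand and other open sets do not depend on whether they are computed in the summand or in the sum.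

*Proof.* (a) For $\beta=1$ this is clear. For $\beta>1$, a larger $U_1$ allows more sets $V$, and a smaller $U'_1$ has fewer sets $V'$ to be tested. For the second statement, let $V'\subseteq U'$ be arbitrary and $V'_0\subseteq V'$ from the base. If $V'_0\le_\gamma V$, then $V'\le_\gamma V$ by enlarging the left side.

(b) For $\gamma=\beta$ there is nothing to prove, and for $1<\gamma<\beta$ the definition of $\le_\gamma$ asks for less. Let $\gamma=1<\beta$. Let $z\in\pi'[U']$ and let $O\ni z$ be clopen in $Z$. Put $V'=U'\cap\pi'^{-1}(O)$, a nonempty open set. There is a nonempty open $V\subseteq U$ with $V'\le_1V$, that is, $\pi[V]\subseteq\overline{\pi'[V']}\subseteq O$. So $\pi[U]\cap O\ne\emptyset$. As $O$ was an arbitrary clopen neighborhood of $z$, we get $z\in\overline{\pi[U]}$.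

(c) By induction on $\beta$: for $\beta=1$ it is clear, and for $\beta>1$ we take $V=V'$.

(d) For $\beta=1$ use $\pi'[U']=\bigcup_m\pi'[U'_m]$. Let $\beta>1$. The implication from left to right is (a). Conversely, let $V'\subseteq U'$ and $\gamma<\beta$. Then $V'$ meets some $U'_m$. As $U\le_\beta U'_m$, there is $V\subseteq U$ with $V'\cap U'_m\le_\gamma V$, so $V'\le_\gamma V$ by (a). The last sentence holds because the definitions mention only open subsets of $U$, $U'$ and the restrictions of the maps to them. $\square$

**Lemma 4 (Transfer Lemma).** If $U\le_\beta U'$, $C\in\mathbf\Pi^0_\beta(Z)$, and $C$ is comeager in $U$, then $C$ is comeager in $U'$.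

*Proof.* By induction on $\beta$, simultaneously for all types.

Let $\beta=1$. The set $\pi^{-1}(C)\cap U$ is closed in $U$ and comeager, hence dense, so it equals $U$. Thus $\pi[U]\subseteq C$, and $\pi'[U']\subseteq\overline{\pi[U]}\subseteq C$.

Let $\beta>1$. Write $Z\setminus C=\bigcup_nD_n$ with $D_n\in\mathbf\Pi^0_{\gamma_n}$, $1\le\gamma_n<\beta$. Suppose $C$ is not comeager in $U'$. Then some $D_n$ is nonmeager in $U'$, and by (F2) it is comeager in some nonempty open $V'\subseteq U'$. As $U\le_\beta U'$, there is a nonempty open $V\subseteq U$ with $V'\le_{\gamma_n}V$. By the induction hypothesis, $D_n$ is comeager in $V$. But $C$ is comeager in $U$, hence in $V$, and $C\cap D_n=\emptyset$. This contradicts (F1). $\square$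

In the example, the lemma shows $A\not\le_3B$: the set $S=A$ is $\mathbf\Sigma^0_2$, hence $\mathbf\Pi^0_3$; it is comeager in $A$ and meager in $B$.

If $E_j$ is a type over $Z_j$ for countably many $j$, then $\prod_jE_j$ with the map $\prod_j\pi_j$ is a type over $\prod_jZ_j$. An *open box* in $\prod_jE_j$ is a set $\prod_jU_j$ with nonempty open $U_j\subseteq E_j$ and $U_j=E_j$ for all but finitely many $j$.

**Lemma 5 (Product Lemma).** Let $E_j,E'_j$ be types over $Z_j$, and let $U=\prod U_j\subseteq\prod E_j$ and $U'=\prod U'_j\subseteq\prod E'_j$ be open boxes with $U_j\le_\beta U'_j$ for all $j$. Suppose that for all but finitely many $j$ we have $U_j=E_j$, $U'_j=E'_j$, and $E_j\le_\gamma E'_j$, $E'_j\le_\gamma E_j$ for all $1\le\gamma<\beta$. Then $U\le_\beta U'$.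

*Proof.* By induction on $\beta$. For $\beta=1$, the closure of a product is the product of the closures, so
$$\prod_j\pi'_j[U'_j]\subseteq\prod_j\overline{\pi_j[U_j]}=\overline{\prod_j\pi_j[U_j]} .$$
Let $\beta>1$. By Lemma 3(a) it suffices to consider $1\le\gamma<\beta$ and an open box $V'=\prod V'_j\subseteq U'$. Let $F$ be a finite set such that for $j\notin F$ the "all but finitely many" clause holds and $V'_j=E'_j$. For $j\in F$ choose a nonempty open $V_j\subseteq U_j$ with $V'_j\le_\gamma V_j$; this is possible because $U_j\le_\beta U'_j$. For $j\notin F$ let $V_j=E_j=U_j$; then $V'_j=E'_j\le_\gamma E_j=V_j$. So $V=\prod V_j\subseteq U$ is an open box with $V'_j\le_\gamma V_j$ for all $j$, and for $j\notin F$ both factors are whole spaces and $E'_j\le_\delta E_j$, $E_j\le_\delta E'_j$ for all $1\le\delta<\gamma$. By the induction hypothesis for $\gamma$, applied to $(V',V)$, we get $V'\le_\gamma V$. $\square$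

## 9. Gadgets at every level

**Definition.** A *gadget of level $\alpha$* $(1\le\alpha<\omega_1)$ is $(Z,A,B,S)$ with $Z$ nonempty, zero-dimensional, compact and metrizable, $A,B$ types over $Z$, and $S\in\mathbf\Sigma^0_{\alpha+1}(Z)$ comeager in $A$ and meager in $B$, such that

(G1) $A\le_{\alpha+1}B$; by Lemma 3(b), equivalently: for every nonempty open $V'\subseteq B$ there is a nonempty open $V\subseteq A$ with $V'\le_\alpha V$;

(G2) $B\le_\alpha A$.

So the set $S$, of class $\mathbf\Sigma^0_{\alpha+1}$, separates $A$ from $B$ in the sense of category, although $A$ and $B$ are very close with respect to $\mathbf\Pi^0_\alpha$ sets.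

**Lemma 6.** Gadgets exist at every level $1\le\alpha<\omega_1$.

*Proof.* By induction on $\alpha$.

**Level $1$.** Take the example of Section 8 with $S=A$. The set $S$ is countable, so it is $F_\sigma=\mathbf\Sigma^0_2$; its preimage in $A$ is all of $A$, and it is meager in $B=2^\omega$. We verified (G1) and (G2) there.

**Level $\alpha>1$: the definition.** Choose ordinals $1\le\gamma_i<\alpha$ $(i\in\omega)$ such that each $1\le\delta<\alpha$ satisfies $\delta\le\gamma_i$ for all but finitely many $i$: if $\alpha=\alpha'+1$ let $\gamma_i=\alpha'$, and if $\alpha$ is a limit take an increasing cofinal sequence. Let $(Z_i,A_i,B_i,S_i)$ be gadgets of level $\gamma_i$, and let $J_i=A_i\sqcup B_i$ be the topological sum, a type over $Z_i$. Then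
$$B_i\le_\gamma J_i\quad\text{and}\quad J_i\le_\gamma B_i\qquad(1\le\gamma\le\gamma_i).\tag{1}$$
For the first relation, by Lemma 3(d) we need $B_i\le_\gamma A_i$, which follows from (G2) and Lemma 3(b), and $B_i\le_\gamma B_i$, which is Lemma 3(c). The second relation follows from $B_i\le_\gamma B_i$ by enlarging the left side.

Put $Z=\prod_iZ_i$ and
$$B=\prod_iJ_i,\qquad A=\bigsqcup_{m\in\omega}A^m\ \text{ with }\ A^m=\prod_{i<m}J_i\times\prod_{i\ge m}B_i,\qquad S=\{z\in Z:\exists m\ \forall i\ge m\ \ z_i\notin S_i\}.$$
For $\alpha=2$, with the level $1$ gadget in each coordinate and $P$ denoting its countable dense set, this reads $Z=(2^\omega)^\omega$ and $S=\{z:z_i\notin P\text{ for all but finitely many }i\}$.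

**Complexity of $S$.** The set $\{z:z_i\notin S_i\}$ is $\mathbf\Pi^0_{\gamma_i+1}$, hence $\mathbf\Pi^0_\alpha$, as $\gamma_i+1\le\alpha$. Countable intersections of $\mathbf\Pi^0_\alpha$ sets are $\mathbf\Pi^0_\alpha$, so $S\in\mathbf\Sigma^0_{\alpha+1}(Z)$.

**Category of $S$.** In $A^m$, each coordinate $i\ge m$ ranges over $B_i$, where $S_i$ is meager. By (F3), for comeagerly many points we have $z_i\notin S_i$ for all $i\ge m$. So $S$ is comeager in each $A^m$, hence in $A$. In $B$, for each $n$ the set of points with some coordinate $i\ge n$ in the summand $A_i$ is open and dense. So for comeagerly many points infinitely many coordinates lie in the summand $A_i$. By (F3), for comeagerly many points each coordinate that lies in $A_i$ is mapped into $S_i$, because $S_i$ is comeager in $A_i$. Hence for comeagerly many points $z_i\in S_i$ for infinitely many $i$, and $S$ is meager in $B$.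

**The main observation.** Let $1\le\gamma<\alpha$ and let $W$ be an open box in $A^m$. Write it as
$$W=\prod_{i<l}W_i\times\prod_{i\ge l}B_i,\qquad\text{with } l\ge m \text{ so large that } \gamma_i\ge\gamma \text{ for } i\ge l,$$
and put
$$W'=\prod_{i<l}W_i\times\prod_{i\ge l}J_i .$$
For $m\le i<l$ the set $W_i\subseteq B_i$ is open in $J_i$, so $W'$ is an open box in $B$. We claim
$$W\le_\gamma W'.\tag{2}$$
Indeed, for $i<l$ we have $W_i\le_\gamma W_i$ by Lemma 3(c) and (d), and for $i\ge l$ we have $B_i\le_\gamma J_i$ by (1), together with $B_i\le_\delta J_i$ and $J_i\le_\delta B_i$ for $1\le\delta<\gamma$. So the Product Lemma applies.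

**(G2): $B\le_\alpha A$.** Let $1\le\gamma<\alpha$. By Lemma 3(a) it suffices to consider open boxes $W$ in the spaces $A^m$, which form a base of $A$. By (2), $W'\subseteq B$ satisfies $W\le_\gamma W'$, as required.

**(G1).** Let first $V'=\prod_{i<m}V'_i\times\prod_{i\ge m}J_i$ be an open box in $B$. Put
$$V=\prod_{i<m}V'_i\times\prod_{i\ge m}B_i\subseteq A^m .$$
We show $V'\le_\alpha V$. Let $1\le\gamma<\alpha$, and let $W\subseteq V$ be an open box, written as in the main observation. Then $W_i\subseteq V'_i$ for $i<m$ and $W_i\subseteq B_i\subseteq J_i$ for $m\le i<l$, so $W'\subseteq V'$, and $W\le_\gamma W'$ by (2). By Lemma 3(a) boxes suffice, so $V'\le_\alpha V$. A general nonempty open subset of $B$ contains an open box $V'$; with $V$ as above, enlarging the left side gives the relation for it too. $\square$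

## 10. Proof of Theorem 2

Fix $\alpha$ and a gadget $(Z,A,B,S)$ of level $\alpha$. For $k\in\omega$ let
$$P_k=A^k\times B^{\omega\setminus k},\qquad P_\infty=B^\omega .$$
These are types over $Z^\omega$: in $P_k$ the coordinates $i<k$ come from $A$ and the others from $B$. The number $k$ can be read off generically as the first coordinate whose image is not in $S$. The space $P_\infty$ will play the role of the thick space.

**Lemma 7.** (i) For every nonempty open $U\subseteq P_\infty$ and every $k\in\omega$ there is a nonempty open $U'\subseteq P_k$ with $U\le_\alpha U'$. (ii) For every $k$, $P_\infty\le_\alpha P_k$, and $P_\infty\le_\gamma P_k$, $P_k\le_\gamma P_\infty$ for $1\le\gamma<\alpha$.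

*Proof.* (i) By Lemma 3(a) we may let $U=\prod U_i$ be an open box. For $i<k$ take a nonempty open $U'_i\subseteq A$ with $U_i\le_\alpha U'_i$, by (G1). For $i\ge k$ let $U'_i=U_i$, so that $U_i\le_\alpha U'_i$ by Lemma 3(c). For almost all $i$ both factors are $B$. The Product Lemma gives $U\le_\alpha\prod U'_i$.

(ii) For $P_\infty\le_\alpha P_k$: $B\le_\alpha A$ by (G2) in coordinates $i<k$, and $B\le_\alpha B$ in the others; apply the Product Lemma. By Lemma 3(b), $P_\infty\le_\gamma P_k$ for $\gamma<\alpha$. For $P_k\le_\gamma P_\infty$: $A\le_\gamma B$ by (G1) and Lemma 3(b) in coordinates $i<k$, and $B\le_\gamma B$ in the others. $\square$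

Let $L=(Z^\omega)^\omega$. For $r\in\omega^m$ and $g\in\omega^\omega$ put
$$P_r=\prod_{j<m}P_{r(j)}\times\prod_{j\ge m}P_\infty,\qquad P_g=\prod_jP_{g(j)} .$$
These are types over $L$. The spaces $P_r$ replace the fibers $K_\sigma$, and the spaces $P_g$ replace the thin products $Y_g$. Fix countable bases, consisting of nonempty sets and containing the whole space, for all $P_k$ and $P_\infty$. *Basic boxes* in $P_r$ or $P_g$ are boxes with factors from these bases, almost all factors being the whole space; they form bases. Let $\mathfrak B$ now be the countable set of pairs $(r,U)$ with $r\in\omega^{<\omega}$ and $U$ a basic box in $P_r$.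

**Definition.** An array $(C^n_k)_{n,k\in\omega}$ of $\mathbf\Pi^0_\alpha$ subsets of $L$ is *good* if there is $h\in\omega^\omega$ such that
$$R=\{x\in L:\ x\in C^n_{h(n)}\text{ for infinitely many }n\}$$
is comeager in all $P_r$ $(r\in\omega^{<\omega})$ and in all $P_g$ $(g\in\omega^\omega)$.

Goodness does not mention $X$, so it can be used as bookkeeping before $X$ is known. This replaces the dense systems.

**Lemma 8.** Let $X\subseteq L$ be nonmeager in $U$ for each $(r,U)\in\mathfrak B$, and let $(C^n_k)$ be an array of $\mathbf\Pi^0_\alpha$ subsets of $L$ with $X\subseteq\bigcup_kC^n_k$ for all $n$. Then the array is good.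

*Proof.* **Choosing $h$.** Enumerate $\mathfrak B$ as $(r_n,U_n)_{n\in\omega}$ with each element occurring infinitely often. As $X$ is nonmeager in $U_n$ and covered by the $C^n_k$, some $C^n_k$, $k=:h(n)$, is nonmeager in $U_n$. By (F2) it is comeager in some basic box $V_n\subseteq U_n$.

**Reduction.** Let $R_N=\bigcup_{n\ge N}C^n_{h(n)}$, so that $R=\bigcap_NR_N$. Fix $N$. It suffices to show, in each $P_r$ and $P_g$, that every basic box contains a nonempty open set in which $R_N$ is comeager. For if $R_N$ is not comeager, then by (F2) the complement of $R_N$ is comeager in some nonempty open set, hence in every nonempty open subset of it, contrary to (F1).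

**In $P_r$.** Given a basic box $U$ in $P_r$, take $n\ge N$ with $(r_n,U_n)=(r,U)$. Then $C^n_{h(n)}\subseteq R_N$ is comeager in $V_n\subseteq U$.

**In $P_g$.** Let $W'=\prod_{j<m}W'_j\times\prod_{j\ge m}P_{g(j)}$ be a basic box in $P_g$. Put $r=g\restriction m$ and
$$U=\prod_{j<m}W'_j\times\prod_{j\ge m}P_\infty,$$
a basic box in $P_r$, and take $n\ge N$ with $(r_n,U_n)=(r,U)$. Write $V_n=\prod_{j<l}V_j\times\prod_{j\ge l}P_\infty$ with $l\ge m$. Here $V_j\subseteq W'_j$ for $j<m$, and $V_j\subseteq P_\infty$ for $m\le j<l$. Define $V'=\prod_jV'_j$ as follows. For $j<m$ let $V'_j=V_j$. For $m\le j<l$ let $V'_j\subseteq P_{g(j)}$ be nonempty and open with $V_j\le_\alpha V'_j$, by Lemma 7(i). For $j\ge l$ let $V'_j=P_{g(j)}$. Then $V'$ is an open box contained in $W'$. We have $V_j\le_\alpha V'_j$ for $j<m$ by Lemma 3(c), for $m\le j<l$ by choice, and $P_\infty\le_\alpha P_{g(j)}$ for $j\ge l$ by Lemma 7(ii). Lemma 7(ii) also gives the remaining hypothesis of the Product Lemma for $j\ge l$. So $V_n\le_\alpha V'$. By the Transfer Lemma, $C^n_{h(n)}\subseteq R_N$ is comeager in $V'\subseteq W'$. $\square$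

**Step 1: the points on which the counting functions are defined.** Let
$$L^*=\{x\in L:\forall j\ \exists i\ \ x(j)_i\notin S\},\qquad \varphi_j(x)=\min\{i:x(j)_i\notin S\}\quad(x\in L^*).$$
The set $L^*$ is comeager in every $P_r$: for each $j$, the coordinates $x(j)_i$ with $i$ large come from $B$, where $S$ is meager, and (F3) applies. Moreover
$$\{x\in L^*:\varphi_j(x)=g(j)\text{ for all }j\}\ \text{ is comeager in } P_g.\tag{3}$$
Indeed, in $P_{g(j)}$ the coordinates $i<g(j)$ come from $A$, where $S$ is comeager, and the coordinate $i=g(j)$ comes from $B$, where $S$ is meager. By (F3), for comeagerly many points we have $x(j)_i\in S$ for all $i<g(j)$ and $x(j)_{g(j)}\notin S$, for all $j$.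

**Step 2: the construction of $X$.** There are $\mathfrak c$ Borel subsets of $L$ at most, so we can let $(\mathbb C_\xi:\xi<\mathfrak c)$ list all arrays of $\mathbf\Pi^0_\alpha$ subsets of $L$. If $\mathbb C_\xi$ is good, fix a witness $h_\xi$ and the corresponding set $R_\xi$; otherwise put $R_\xi=L$. Let $\{g_\xi:\xi<\mathfrak c\}=\omega^\omega$. For each $r\in\omega^{<\omega}$ let $(U_{\xi,r},M_{\xi,r})_{\xi<\mathfrak c}$ list all pairs of a basic box in $P_r$ and a meager $F_\sigma$ subset of $P_r$. At stage $\xi<\mathfrak c=\mathrm{cov}(\mathcal M)$ choose:

* $x_\xi\in L^*\cap\bigcap_{\eta<\xi}R_\eta$, the image of a point of $P_{g_\xi}$, with $\varphi_j(x_\xi)=g_\xi(j)$ for all $j$;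
* for each $r\in\omega^{<\omega}$, a point $x_{\xi,r}\in L^*\cap\bigcap_{\eta<\xi}R_\eta$, the image of a point of $U_{\xi,r}\setminus M_{\xi,r}\subseteq P_r$.

These choices are possible. The sets $R_\eta$ are comeager in all $P_r$ and $P_g$; so is the set in (3) in $P_{g_\xi}$, and $L^*$ in $P_r$. In each case fewer than $\mathrm{cov}(\mathcal M)$ meager subsets of the Polish space $P_{g_\xi}$ or $U_{\xi,r}$ have to be avoided, and (F5) applies. Let $X\subseteq L^*$ be the set of all chosen points. As a subspace of the zero-dimensional compact metrizable space $L$ it is zero-dimensional, separable and metrizable.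

**Step 3: $X$ is nonmeager in $U$ for each $(r,U)\in\mathfrak B$.** This is the hypothesis of Lemma 8. Suppose that the preimage of $X$ in $U$ is meager. By (F1) it is contained in a meager $F_\sigma$ set $M\subseteq P_r$. Let $(U,M)=(U_{\xi,r},M_{\xi,r})$. The point $x_{\xi,r}\in X$ is the image of a point of $U\setminus M$, a contradiction.

**Step 4: $X$ is Rothberger for countable $\mathbf\Pi^0_\alpha$ covers.** Let $\mathcal U_n=\{X\cap C^n_k:k\in\omega\}$ be covers of $X$ with $C^n_k\in\mathbf\Pi^0_\alpha(L)$. The array $(C^{2n}_k)_{n,k}$ is $\mathbb C_\xi$ for some $\xi$, and it is good by Step 3 and Lemma 8. Put $h(2n)=h_\xi(n)$. Every point of $X$ chosen at a stage $>\xi$ lies in $R_\xi$, hence in some $C^{2n}_{h(2n)}$. The remaining points were chosen at stages $\le\xi$, so there are at most $|\xi+1|\cdot\aleph_0<\mathfrak c=\mathrm{cov}(\mathcal M)$ of them. By Lemma 2, applied to the sets $C^{2n+1}_k$, we can choose $h(2n+1)$ so that the sets $C^{2n+1}_{h(2n+1)}$ cover them.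

**Step 5: $X$ is not Menger for countable $\mathbf\Pi^0_{\alpha+1}$ covers.** Let
$$W_{j,k}=\{x\in X:\varphi_j(x)\le k\}=\{x\in X:\exists i\le k\ \ x(j)_i\notin S\}.$$
Since $S$ is $\mathbf\Sigma^0_{\alpha+1}$, this is a finite union of $\mathbf\Pi^0_{\alpha+1}$ sets in $X$, so it is $\mathbf\Pi^0_{\alpha+1}$ in $X$. For each $j$ the sets $W_{j,k}$ increase with $k$, and they cover $X$ because $X\subseteq L^*$. Let finite subfamilies be given, say contained in $\{W_{j,k}:k\le f(j)\}$. Take $\xi$ with $g_\xi=f+1$. Then $\varphi_j(x_\xi)=f(j)+1>f(j)$ for all $j$, so $x_\xi$ is not covered. $\blacksquare$
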